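
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title[Maximal syzygies below dimension $6m+1$]{Maximal syzygies in equivariant cohomology below dimension $6m+1$}


\begin{abstract}
Let $T$ be a torus of rank $r=2m+1$. An example of a maximal syzygy is a compact orientable $T$-manifold whose rational equivariant cohomology is not free over $H^*(BT;\mathbb Q)$ and is a syzygy of order exactly $m$. Such manifolds exist in dimension $6m+1$, and for $m\le 1$ this is the smallest possible dimension. We show that for every $m\ge 2$ there are examples of smaller dimension: the minimum is $11$ for $m=2$ and lies between $4m+3$ and $4m+5$ for $m\ge 3$. The examples are boundaries of equivariant handlebodies whose equivariant intersection form is made up of the middle differential of the Koszul complex and its transpose.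
\end{abstract}


\section{The question and the answer}

\subsection{Syzygies in equivariant cohomology}
Let $T=(S^1)^r$ be a torus and let $R=H^*(BT;\mathbb Q)=\mathbb Q[t_1,\dots,t_r]$, with $\deg t_i=2$. Homology and cohomology have rational coefficients and all manifolds are smooth. For a $T$-space $X$ we write $X_T=ET\times_TX$ and $H_T^*(X)=H^*(X_T)$. This is an $R$-module, and it is finitely generated if $X$ is a compact $T$-manifold.

A finitely generated $R$-module $M$ is an \emph{$m$-th syzygy} if there is an exact sequence
\[
0\to M\to F_1\to\dots\to F_m
\]
with $F_1,\dots,F_m$ finitely generated and free; every $M$ is a zeroeth syzygy. The first syzygies are exactly the torsion-free modules and the $r$-th syzygies are exactly the free ones, so the notion interpolates between these two conditions. We say that $M$ is a syzygy of \emph{order exactly $m$} if it is an $m$-th but not an $(m+1)$-st syzygy, or if it is an $m$-th syzygy and $m=r$.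

We use two known facts.
\begin{enumerate}
\item[(i)] (Allday--Franz--Puppe) If $X$ is a compact orientable $T$-manifold such that $H_T^*(X)$ is not free and is a syzygy of order exactly $m$, then $r\ge 2m+1$.
\item[(ii)] If $X$ is a compact orientable manifold with an effective $T$-action such that $H_T^*(X)$ is torsion-free but not free, then $\dim X\ge 2r+1$.
\end{enumerate}
An \emph{example of a maximal syzygy} (for a given $m\ge0$) is a compact orientable $T$-manifold $X$ for which (i) is sharp: the rank is $r=2m+1$, and $H_T^*(X)$ is not free and is a syzygy of order exactly $m$. Let $d(m)$ be the smallest dimension of such an $X$. The following is known.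
\begin{enumerate}
\item[(iii)] For every $m\ge0$ there are examples of maximal syzygies of dimension $6m+1$.
\item[(iv)] For $m=0$ and $m=1$ we have $d(m)=6m+1$.
\end{enumerate}
For instance, for $m=0$ the circle acting on itself by rotation has $H_T^*(S^1)=\mathbb Q$, which is torsion.

\medskip
\noindent\textbf{Question} (Franz \cite{Franz}). \emph{For $m\ge2$, do examples of maximal syzygies exist in dimension smaller than $6m+1$?}
\medskip

For $m\ge1$ the module $H_T^*(X)$ of an example is torsion-free, and (ii) with $r=2m+1$ reads $\dim X\ge 4m+3$ (for effective actions; Section~\ref{sec:bounds} removes this restriction). The numbers $4m+3$ and $6m+1$ agree for $m=1$. For $m=2$ they are $11$ and $13$, and then they drift apart. We show that $d(m)$ is near the lower one.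

\subsection{Results}
Write $[r]=\{1,\dots,r\}$ and $t_A=\prod_{i\in A}t_i$ for $A\subset[r]$. Let $\Lambda_k=R\otimes\Lambda^k\mathbb Q^r$, and let $\delta_k\colon\Lambda_k\to\Lambda_{k-1}$ be the Koszul differential (recalled in Section~\ref{sec:koszul}).

\begin{theorem}\label{thm:existence}
\begin{enumerate}
\item[(a)] There is a closed connected orientable $T$-manifold $X$ with $r=5$ and $\dim X=11$ such that $H_T^*(X)$ is not free and is a syzygy of order exactly $2$.
\item[(b)] For every $m\ge1$ there is a closed connected orientable $T$-manifold $X$ with $r=2m+1$ and $\dim X=4m+5$ such that $H_T^*(X)$ is not free and is a syzygy of order exactly $m$.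
\end{enumerate}
In both cases (with $m=2$ in \textup{(a)}), up to degree shifts of the summands,
\[
H_T^*(X)\cong R^2\oplus(\operatorname{coker}\delta_{m+1})^2\oplus(\ker\delta_{m+1})^2 .
\]
\end{theorem}

\begin{theorem}\label{thm:bounds}
We have $d(2)=11$, and $4m+3\le d(m)\le 4m+5$ for all $m\ge3$. In particular $d(m)<6m+1$ for all $m\ge2$. Moreover, examples of maximal syzygies exist in every dimension $\ge 11$ if $m=2$, and in every dimension $\ge 4m+5$ if $m\ge3$.
\end{theorem}

So the answer to the question is yes, for every $m\ge2$. We do not determine which of $4m+3$, $4m+4$, $4m+5$ equals $d(m)$ for $m\ge3$.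

\subsection{Strategy}
We look for $X$ as the boundary of a compact $T$-manifold $W$ for which $H_T^*(W)$ and $H_T^*(W,X)$ are free. Then $H_T^*(X)$ is assembled from the cokernel and the kernel of the map of free modules $H_T^*(W,X)\to H_T^*(W)$, and we have to make its matrix equal to one whose kernel and cokernel are syzygies of the right order. Section~\ref{sec:two} shows on two curves how the entries of the matrix arise: an entry is an ordinary intersection number in a manifold $G$ of dimension $2q$ without group action, times a squarefree monomial that we choose by labels. Section~\ref{sec:koszul} selects the matrix, Section~\ref{sec:construction} carries out the construction in general, and Section~\ref{sec:data} finds manifolds $G$ with the required intersection pattern. Since $\dim X=2r+2q-1=4m+2q+1$, small $q$ is what we want. For $m=2$ a surface ($q=1$) works; for all $m\ge1$ we use a $4$-manifold ($q=2$). Section~\ref{sec:bounds} proves the lower bound and completes the proof of Theorem~\ref{thm:bounds}.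

\section{The mechanism on two curves}\label{sec:two}

This section is an illustration; the proofs are given in Section~\ref{sec:construction} in general. Let $r=3$. Let $T$ act coordinatewise on $\mathbb C^3=\mathbb C_1\oplus\mathbb C_2\oplus\mathbb C_3$, with unit disc $D$ and unit sphere $S$; choose the generators so that the Euler class of $\mathbb C_i$ is $t_i$. Let $G$ be a torus with an open disc removed, and let $a,b$ be oriented circles in the interior of $G$ that meet transversally in one point and form a basis of $H_1(G)$. Let $a^*,b^*\in H^1(G)$ be the dual basis. We start with $W_0=G\times D$, where $T$ acts trivially on $G$. As $D$ is contractible,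
\[
H_T^*(W_0)=R\oplus Ra^*\oplus Rb^* .
\]

\emph{Handles put monomials on the generators.} In $\partial W_0$ there is the torus $a\times S(\mathbb C_1)$. Attach to $W_0$ an equivariant thickening of $D^2\times S(\mathbb C_1)$ along it. Since $H_T^*(S(\mathbb C_1))=R/(t_1)$, the class $g\,a^*$ with $g\in R$ restricts to zero on $a\times S(\mathbb C_1)$, and hence extends over the handle, exactly if $t_1$ divides $g$. Do the same for $b$ with $S(\mathbb C_2)$. The curves $a$ and $b$ meet, but $S(\mathbb C_1)$ and $S(\mathbb C_2)$ do not, so the two handles can be attached disjointly. The result $W$ has dimension $8$ and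
\[
H_T^*(W)=R\oplus Rp_a\oplus Rp_b,\qquad p_a|_{W_0}=t_1a^*,\quad p_b|_{W_0}=t_2b^* .
\]

\emph{Dual spheres.} The disc bundle $a\times D(\mathbb C_1)$ and the core $D^2\times S(\mathbb C_1)$ of the first handle form an invariant $3$-sphere $S_a\subset W$; similarly we get $S_b$. Let $X=\partial W$. By Lefschetz duality the equivariant dual classes (images of Thom classes) $u_a,u_b$ of these spheres, together with the dual class $v$ of a fixed point, form an $R$-basis of $H_T^*(W,X)$.

\emph{The matrix.} We compute $j\colon H_T^*(W,X)\to H_T^*(W)$ by restricting to $W_0$. There $u_a$ is the product of the dual class of $a$ in $G$, which is $\pm b^*$, and of the dual class of $D(\mathbb C_1)$ in $D$, which is the Euler class $t_2t_3$ of $\mathbb C_2\oplus\mathbb C_3$. Hence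
\[
j(u_a)|_{W_0}=\pm t_2t_3b^*=\pm t_3\,p_b|_{W_0},
\]
so $j(u_a)=\pm t_3p_b$, and likewise $j(u_b)=\pm t_3p_a$. Also $j(v)=0$ because $H^2(G)=0$. The monomial $t_3$ has a geometric meaning: $S_a$ and $S_b$ meet in a single fixed point, where their tangent spaces $\mathbb R\oplus\mathbb C_1$ and $\mathbb R\oplus\mathbb C_2$ fail to span only because $\mathbb C_3$ is missing, and $t_3$ is its Euler class.

So $\operatorname{coker}j\cong R\oplus(R/t_3)^2$ and $\ker j=Rv$, and we obtain $H_T^*(X)\cong R^2\oplus(R/t_3)^2$ up to shifts, with $\dim X=7$. This module has torsion and is not yet what we want. But the example contains the dictionary: each curve gives a generator, a label $A\subset[r]$ on each curve determines which factor $S(\mathbb C^A)$ is used, and two curves with labels $A,B$ contribute, up to sign, the entry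
\[
(\text{intersection number})\cdot t_{[r]\smallsetminus(A\cup B)} .
\]
The one constraint is that curves which meet must have disjoint labels. With more curves we can write down larger matrices.

\section{The matrix to be realized}\label{sec:koszul}

For $f\subset[r]$ with elements $i_1<\dots<i_k$ let $e_f=e_{i_1}\wedge\dots\wedge e_{i_k}\in\Lambda_k$. The Koszul differential is
\[
\delta_k(e_f)=\sum_{i\in f}[f:f\smallsetminus i]\,t_i\,e_{f\smallsetminus i},\qquad [f:f\smallsetminus i]=(-1)^{\#\{j\in f:\,j<i\}} .
\]
The signs are the incidence numbers in the simplicial boundary of an ordered simplex with vertex set $f$. Equivalently, $\delta$ is the $R$-linear antiderivation of the exterior algebra with $\delta e_i=t_i$. The complex $0\to\Lambda_r\to\dots\to\Lambda_0$ is exact except at $\Lambda_0$, where its homology is $\mathbb Q=R/(t_1,\dots,t_r)$.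

The matrix of $j$ is a geometric intersection form and hence (skew-)symmetric up to row signs. If we want a Koszul differential $\delta_k$ in it, we must also accept its transpose $\delta_k^*\colon\Lambda_{k-1}^*\to\Lambda_k^*$. The transpose does no harm.

\begin{lemma}\label{lem:selfdual}
For $1\le k\le r$ there are isomorphisms $\Lambda_{k}^*\cong\Lambda_{r-k}$ and $\Lambda_{k-1}^*\cong\Lambda_{r-k+1}$ that identify $\delta_k^*$ with $\pm\delta_{r-k+1}$. In particular, if $r=2m+1$, then $\delta_{m+1}^*\cong\delta_{m+1}$ up to sign.
\end{lemma}

\begin{proof}
The wedge products $\Lambda_k\otimes_R\Lambda_{r-k}\to\Lambda_r\cong R$ are perfect pairings. For $x\in\Lambda_k$ and $y\in\Lambda_{r-k+1}$ we have $x\wedge y=0$ for degree reasons, so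
\[
0=\delta(x\wedge y)=\delta x\wedge y+(-1)^kx\wedge\delta y .
\]
Thus the transpose of $\delta_k$ is $\pm\delta_{r-k+1}$. For $r=2m+1$ and $k=m+1$ we have $r-k+1=m+1$.
\end{proof}

\begin{lemma}\label{lem:order}
Let $r=2m+1$ with $m\ge1$. The $R$-module
\[
M=R^2\oplus(\operatorname{coker}\delta_{m+1})^2\oplus(\ker\delta_{m+1})^2
\]
is not free and is a syzygy of order exactly $m$.
\end{lemma}

\begin{proof}
Exactness of the Koszul complex at $\Lambda_m$ identifies $\operatorname{coker}\delta_{m+1}=\Lambda_m/\ker\delta_m$ with the image of $\delta_m$. We therefore have exact sequences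
\[
0\to\operatorname{coker}\delta_{m+1}\to\Lambda_{m-1}\to\dots\to\Lambda_0,\qquad
0\to\ker\delta_{m+1}\to\Lambda_{m+1}\to\Lambda_m\to\dots\to\Lambda_0
\]
with $m$ and $m+2$ free terms, respectively. So both modules are $m$-th syzygies, and so is $M$.

On the other side,
\[
0\to\Lambda_r\to\dots\to\Lambda_{m+1}\xrightarrow{\delta_{m+1}}\Lambda_m\to\operatorname{coker}\delta_{m+1}\to0
\]
is a free resolution of length $r-m=m+1$ whose differentials vanish after $\otimes_R\mathbb Q$. Hence $\operatorname{Tor}^R_{m+1}(\operatorname{coker}\delta_{m+1},\mathbb Q)\cong\Lambda_r\otimes_R\mathbb Q\ne0$, and $M$ has projective dimension at least $m+1\ge1$. In particular $M$ is not free. Suppose $M$ were an $(m+1)$-st syzygy, say $0\to M\to F_1\to\dots\to F_{m+1}\to N\to0$ is exact with free $F_i$. Since $R$ has global dimension $r$, the projective dimension of $M$ would be at most $r-(m+1)=m$, a contradiction.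
\end{proof}

\begin{remark}
Among the Koszul differentials, only the middle one serves our purpose. For arbitrary $r$ and $1\le k\le r$ the same argument shows that $\operatorname{coker}\delta_k$ is a $(k-1)$-st syzygy of projective dimension $r-k+1$, and that $\operatorname{coker}\delta_k^*\cong\operatorname{coker}\delta_{r-k+1}$ is an $(r-k)$-th syzygy of projective dimension $k$. Their sum has order exactly $\min(k-1,r-k)\le(r-1)/2$, with equality only for $r=2k-1$. This agrees with (i).
\end{remark}

\section{The construction}\label{sec:construction}

\subsection{Input and statement}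
\begin{definition}\label{def:data}
Fix $q\ge1$. \emph{Labeled sphere data} consist of
\begin{itemize}
\item a compact connected oriented $2q$-manifold $G$ with $\partial G\ne\emptyset$ and $H_i(G)=0$ for $i\ne0,q$;
\item a finite family $(\gamma_c)_{c\in C}$ of embedded oriented $q$-spheres in $\operatorname{int}G$ with trivial normal bundles, whose classes form a basis of $H_q(G)$;
\item a label $A_c\subset[r]$ for each $c\in C$, with $\emptyset\ne A_c\ne[r]$, such that
\begin{equation}\tag{L}
c\ne d\ \text{ and }\ \gamma_c\cap\gamma_d\ne\emptyset\quad\Longrightarrow\quad A_c\cap A_d=\emptyset .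
\end{equation}
\end{itemize}
\end{definition}

Let $m_{cd}=\gamma_c\cdot\gamma_d$ be the intersection numbers and let $(\gamma_c^*)$ be the basis of $H^q(G)$ dual to $(\gamma_c)$. We have $m_{cc}=0$, because this is the Euler number of a trivial bundle. Together with (L) this gives
\begin{equation}\label{eq:disjoint}
m_{cd}\ne0\quad\Longrightarrow\quad A_c\cap A_d=\emptyset .
\end{equation}

\begin{proposition}\label{prop:construction}
Given labeled sphere data, there is a closed connected orientable $T$-manifold $X$ of dimension $2r+2q-1$ such that, up to degree shifts of the summands,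
\[
H_T^*(X)\cong R^2\oplus\operatorname{coker}\Phi\oplus\ker\Phi ,
\]
where
\[
\Phi\colon\bigoplus_{c}Ru_c\to\bigoplus_dRp_d,\qquad
\Phi(u_c)=\varepsilon_c\sum_{d}m_{cd}\,t_{[r]\smallsetminus(A_c\cup A_d)}\,p_d,\qquad \varepsilon_c=\pm1 .
\]
\end{proposition}

The rest of this section proves the proposition. For $A\subset[r]$ let $\mathbb C^A\subset\mathbb C^r$ be the corresponding coordinate subspace and $A^c=[r]\smallsetminus A$. As before $T$ acts coordinatewise on $\mathbb C^r$, the unit disc and sphere are $D$ and $S$, and the generators $t_i$ are chosen so that the Euler class of $\mathbb C^A$ is $t_A$. Since $t_A$ is not a zero divisor, the Gysin sequence gives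
\begin{equation}\label{eq:sphere}
H_T^*(S(\mathbb C^A))=R/(t_A)\qquad(A\ne\emptyset).
\end{equation}

\subsection{The manifold $W$}
Let $W_0=G\times D$ with trivial action on $G$. We attach one handle for each $c$, near $\gamma_c\times S(\mathbb C^{A_c})\subset\partial W_0$. To do so disjointly where spheres $\gamma_c$ meet, we need invariant neighborhoods of the subspheres $S(\mathbb C^A)\subset S$ that are disjoint for disjoint labels. For $\emptyset\ne A\subset[r]$ let
\[
\kappa_A\colon S(\mathbb C^A)\times D(\mathbb C^{A^c})\to S,\qquad (z,w)\mapsto\frac{(z,w/2)}{|(z,w/2)|} .
\]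
This is an equivariant embedding onto $\{(z,w)\in S:|w|\le|z|/2\}$, with inverse $(z,w)\mapsto(z/|z|,2w/|z|)$. Let $A\cap B=\emptyset$ and suppose that $x$ lies in the images of $\kappa_A$ and $\kappa_B$. Write $x_A$ for the component of $x$ in $\mathbb C^A$, and so on. As $B\subset A^c$ and $A\subset B^c$,
\[
|x_B|\le|x_{A^c}|\le|x_A|/2,\qquad |x_A|\le|x_{B^c}|\le|x_B|/2 .
\]
Hence $x_A=0$, then $x_{A^c}=0$ and $x=0$, which is impossible. So the images are disjoint. (If $A\cap B\ne\emptyset$, then $S(\mathbb C^A)$ and $S(\mathbb C^B)$ themselves meet; this is why (L) is needed.)

Choose embeddings $\nu_c\colon S^q\times D^q\to\operatorname{int}G$ with $\nu_c(S^q\times0)=\gamma_c$, so thin that $\operatorname{im}\nu_c\cap\operatorname{im}\nu_d=\emptyset$ whenever $\gamma_c\cap\gamma_d=\emptyset$. They exist because the normal bundles are trivial. For each $c$, with $A=A_c$, attach the handle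
\[
H_c=D^{q+1}\times D^q\times S(\mathbb C^A)\times D(\mathbb C^{A^c})
\]
along $S^q\times D^q\times S(\mathbb C^A)\times D(\mathbb C^{A^c})$ to $\operatorname{int}G\times S\subset\partial W_0$ by $\nu_c\times\kappa_A$. For $c\ne d$ the attaching regions are disjoint: either $\gamma_c\cap\gamma_d=\emptyset$ and the images of $\nu_c,\nu_d$ are disjoint, or (L) applies and the images of $\kappa_{A_c},\kappa_{A_d}$ are disjoint. After rounding corners equivariantly we have a compact $T$-manifold $W$ of dimension $2r+2q$. It is connected. It is orientable because $W_0$ is connected and orientable, each handle is orientable, and each attaching region is connected, so that the orientation of each handle can be adjusted. Let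
\[
X=\partial W .
\]
This is a closed orientable $T$-manifold of dimension $2r+2q-1$. Since $A_c\ne\emptyset$, the handles contain no fixed points. Hence $W^T=G\times0$ and
\begin{equation}\label{eq:fixed}
X^T=\partial G\times0\ne\emptyset .
\end{equation}

\subsection{The module $H_T^*(W)$}
By excision and \eqref{eq:sphere},
\[
H_T^*(W,W_0)=\bigoplus_cH^*(D^{q+1},S^q)\otimes R/(t_{A_c}) .
\]
We have $H_T^*(W_0)=H^*(G)\otimes R=R\oplus(H^q(G)\otimes R)$. The connecting map $H_T^*(W_0)\to H_T^{*+1}(W,W_0)$ is restriction to the attaching regions, whose cohomology is $H^*(S^q)\otimes R/(t_{A_c})$, followed by the connecting map of $(D^{q+1},S^q)$. The latter kills $H^0(S^q)\otimes R/(t_{A_c})$ and is an isomorphism on $H^q(S^q)\otimes R/(t_{A_c})$. Up to sign, the composition is therefore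
\[
1\mapsto0,\qquad \xi\otimes g\mapsto\bigl(\langle\xi,\gamma_c\rangle\,g\bmod t_{A_c}\bigr)_{c\in C} .
\]
As the $\gamma_c$ form a basis, this is surjective: $\gamma_d^*\otimes g$ goes to $g\bmod t_{A_d}$ in the summand $d$ and to $0$ in the others. By the long exact sequence of $(W,W_0)$ the restriction $H_T^*(W)\to H_T^*(W_0)$ is injective with image the kernel of the connecting map, that is,
\begin{equation}\label{eq:HW}
H_T^*(W)=R\cdot1\oplus\bigoplus_{d}Rp_d,\qquad p_d|_{W_0}=t_{A_d}\gamma_d^*,\qquad \deg p_d=q+2|A_d| .
\end{equation}
In particular $H_T^*(W)$ is free. (Linear independence of the $\gamma_c$ is essential. Otherwise the connecting map is not surjective, as one sees after $\otimes_R\mathbb Q$, and its cokernel, a torsion module, embeds into $H_T^*(W)$.) By the Eilenberg--Moore spectral sequence, freeness implies $H^*(W)=H_T^*(W)\otimes_R\mathbb Q$. So $H^*(W)$ has as basis $1$ and the restrictions $\bar p_d$ of the $p_d$.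

\subsection{The dual spheres}
For $c\in C$ let
\[
S_c=\gamma_c\times D(\mathbb C^{A_c})\ \cup\ D^{q+1}\times0\times S(\mathbb C^{A_c})\times0\ \subset\operatorname{int}W ,
\]
the first piece in $W_0$ and the second in $H_c$. They are glued along $\gamma_c\times S(\mathbb C^{A_c})$, which lies in the interior of the attaching region. They fit together smoothly because both are products in the collars used for the gluing (the radial ones of $D$ and of $D^{q+1}$). So $S_c$ is an invariant submanifold, equivariantly the sphere $S(\mathbb R^{q+1}\oplus\mathbb C^{A_c})$, of dimension $q+2|A_c|$. Its normal bundle is orientable, since $W$ and $S_c$ are, and the connected group $T$ preserves orientations. Hence it has an equivariant Thom class.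

The computation that led to \eqref{eq:HW}, applied to $S_c$ in place of $W$ and $\gamma_c\times D(\mathbb C^{A_c})$ in place of $W_0$, shows that restriction
\[
H_T^*(S_c)=R\oplus Rs_c\ \longrightarrow\ H_T^*(\gamma_c\times D(\mathbb C^{A_c}))=R\oplus R\omega_c,\qquad s_c\mapsto t_{A_c}\omega_c ,
\]
is injective, where $\omega_c\in H^q(\gamma_c)$ is the generator. As $H_T^*(S_c)$ is free, $H^*(S_c)=H_T^*(S_c)\otimes_R\mathbb Q$, so $s_c$ restricts to a generator of the top cohomology of $S_c$. By \eqref{eq:HW}, $p_d$ restricts to $t_{A_d}\langle\gamma_d^*,\gamma_c\rangle\,\omega_c$ on $\gamma_c\times D(\mathbb C^{A_c})$. Hence, with the Kronecker symbol $\delta_{cd}$,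
\begin{equation}\label{eq:dual}
p_d|_{S_c}=\delta_{cd}\,s_c .
\end{equation}

\subsection{The module $H_T^*(W,X)$}
Let $u_c\in H_T^*(W,X)$ be the image of the equivariant Thom class of $S_c$ under $H_T^*(W,W\smallsetminus S_c)\to H_T^*(W,X)$. Let $v\in H_T^*(W,X)$ be the image of the equivariant Thom class of a fixed point $(y,0)$ with $y\in\operatorname{int}G$. Their degrees are the codimensions,
\begin{equation}\label{eq:degrees}
\deg u_c=q+2(r-|A_c|),\qquad \deg v=2r+2q .
\end{equation}
We claim that $v$ and the $u_c$ form an $R$-basis of $H_T^*(W,X)$. Let $\bar v,\bar u_c\in H^*(W,X)$ be their nonequivariant restrictions and consider the Lefschetz pairing $H^*(W)\otimes H^*(W,X)\to\mathbb Q$ given by evaluating products on the fundamental class $[W]$ of $(W,X)$. By \eqref{eq:dual} and the definition of the classes,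
\[
\langle\bar p_d\,\bar u_c,[W]\rangle=\pm\langle\bar p_d|_{S_c},[S_c]\rangle=\lambda_c\,\delta_{cd}\quad\text{with }\lambda_c\ne0,\qquad
\langle\bar v,[W]\rangle=\pm1 .
\]
Moreover $\langle\bar u_c,[W]\rangle=0$ and $\langle\bar p_d\,\bar v,[W]\rangle=0$, since the degrees differ from $\dim W$. So $\bar v$ and the $\bar u_c$ are linearly independent. By Lefschetz duality $\dim H^*(W,X)=\dim H^*(W)=1+|C|$, so they form a basis of $H^*(W,X)$. The Leray--Hirsch theorem for the bundle of pairs $(W_T,X_T)\to BT$ proves the claim.

\subsection{The map $j\colon H_T^*(W,X)\to H_T^*(W)$}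
Since $H_T^*(W)\to H_T^*(W_0)$ is injective, it suffices to compute after restriction to $W_0=G\times D$.

\emph{We have $j(v)=0$.} Near $(y,0)$ the Thom class is the product of the Thom classes of $y\in G$ and of $0\in D$. So $j(v)|_{W_0}$ lies in $H^{2q}(G)\otimes R$, which is zero.

\emph{We have $j(u_c)=\Phi(u_c)$.} The sphere $S_c$ meets $W_0$ in $\gamma_c\times D(\mathbb C^{A_c})$, transversally to $\partial W_0$. By uniqueness of Thom classes, the Thom class of $S_c$ restricts, up to sign, to the product of the Thom class of $\gamma_c\subset G$ and the equivariant one of $D(\mathbb C^{A_c})\subset D$. The first becomes in $H^q(G)$ the class whose value on $\gamma_d$ is $m_{cd}$, up to a sign not depending on $d$ (for $d=c$ the value is the Euler number of the normal bundle, that is $0=m_{cc}$). The second becomes in $H_T^*(D)=R$ the Euler class $t_{[r]\smallsetminus A_c}$ of the complement of $\mathbb C^{A_c}$. Hence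
\[
j(u_c)|_{W_0}=\varepsilon_c\,t_{[r]\smallsetminus A_c}\sum_dm_{cd}\,\gamma_d^*
=\varepsilon_c\sum_dm_{cd}\,t_{[r]\smallsetminus(A_c\cup A_d)}\,t_{A_d}\gamma_d^* .
\]
The second equality holds because $A_c\cap A_d=\emptyset$ whenever $m_{cd}\ne0$, by \eqref{eq:disjoint}. The right-hand side is the restriction of $\Phi(u_c)$.

\subsection{The module $H_T^*(X)$}
The long exact sequence of $(W,X)$ gives
\[
0\to\operatorname{coker}j\to H_T^*(X)\to\ker j\to0 ,
\]
where the second map raises degrees by one, and
\[
\operatorname{coker}j=R\cdot1\oplus\operatorname{coker}\Phi,\qquad\ker j=Rv\oplus\ker\Phi .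
\]
We have to split this sequence. As $R$ is concentrated in even degrees, $H_T^*(X)$ is the direct sum of its even and its odd part. By \eqref{eq:HW} and \eqref{eq:degrees}, the degrees in $H_T^*(X)$ are even for $R\cdot1$ and odd for the contribution of $Rv$; they are congruent modulo $2$ to $q$ for $\operatorname{coker}\Phi$ and to $q-1$ for the contribution of $\ker\Phi$.
\begin{itemize}
\item If $q$ is even, the even part is $\operatorname{coker}j$ and the odd part is $\ker j$ (shifted).
\item If $q$ is odd, the odd part is an extension of a shifted copy of $R$ by $\operatorname{coker}\Phi$, which splits because $R$ is free. The even part is an extension $0\to R\cdot1\to\,\cdot\,\to\ker\Phi\to0$ (with $\ker\Phi$ shifted). It splits because restriction to a point of $X^T$, which is nonempty by \eqref{eq:fixed}, is an $R$-linear map $H_T^*(X)\to R$ with $1\mapsto1$.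
\end{itemize}
This proves the formula for $H_T^*(X)$.

\emph{Connectedness.} We have $\deg p_d>0$. The contribution of $\ker\Phi$ lies in degrees at least $\min_c(q+2(r-|A_c|))-1\ge q+1>0$, as $A_c\ne[r]$; this is the only use of that hypothesis. The contribution of $Rv$ lies in degrees at least $2r+2q-1>0$. So $H_T^0(X)=\mathbb Q\cdot1$. As $T$ is connected, $X$ and $X_T$ have the same number of components, so $X$ is connected. This completes the proof of Proposition~\ref{prop:construction}. \qed

\section{Spheres that intersect like the Koszul complex}\label{sec:data}

\subsection{Koszul data}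
Let $r=2m+1$ with $m\ge1$. We want $\Phi=\delta_{m+1}\oplus\delta_{m+1}^*$. The basis elements are indexed by
\[
C=\{e\subset[r]:|e|=m\}\ \sqcup\ \{f\subset[r]:|f|=m+1\},
\]
and for $e\subset f$ the entry must be $\pm t_{f\smallsetminus e}$, so the labels should satisfy $[r]\smallsetminus(A_e\cup A_f)=f\smallsetminus e$. This suggests
\[
A_e=e,\qquad A_f=[r]\smallsetminus f .
\]
All labels have exactly $m$ elements, and $0<m<r$. Moreover $A_e\cap A_f=e\smallsetminus f$, so
\begin{equation}\label{eq:labels}
A_e\cap A_f=\emptyset\iff e\subset f,\qquad\text{and then}\quad[r]\smallsetminus(A_e\cup A_f)=f\smallsetminus e .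
\end{equation}

\begin{definition}\label{def:koszul}
\emph{Koszul data} are a manifold $G$ and spheres $(\gamma_c)_{c\in C}$ as in Definition~\ref{def:data}, with the labels above, such that
\begin{enumerate}
\item[(K)] distinct $\gamma_e$'s are disjoint, distinct $\gamma_f$'s are disjoint, $\gamma_e\cap\gamma_f=\emptyset$ if $e\not\subset f$, and $\gamma_f\cdot\gamma_e=[f:e]$ if $e\subset f$, up to one global sign.
\end{enumerate}
\end{definition}
By \eqref{eq:labels}, condition (K) implies (L).

\begin{proposition}\label{prop:koszul}
If Koszul data with $\dim G=2q$ exist, then there is a closed connected orientable $T$-manifold $X$ of dimension $4m+2q+1$ such that $H_T^*(X)$ is not free and is a syzygy of order exactly $m$. Up to degree shifts of the summands, $H_T^*(X)\cong R^2\oplus(\operatorname{coker}\delta_{m+1})^2\oplus(\ker\delta_{m+1})^2$.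
\end{proposition}

\begin{proof}
Let $X$ be the manifold of Proposition~\ref{prop:construction}; its dimension is $2r+2q-1=4m+2q+1$. By (K), and since $m_{cc}=0$, we have $m_{ee'}=0$ and $m_{ff'}=0$ for all $e,e'$ and $f,f'$. Also $m_{ef}=(-1)^qm_{fe}$. With \eqref{eq:labels}, and after changing the signs of some $u_c$ to absorb $\varepsilon_c$, the global sign in (K) and $(-1)^q$,
\[
\Phi(u_f)=\sum_{e\subset f}[f:e]\,t_{f\smallsetminus e}\,p_e,\qquad
\Phi(u_e)=\sum_{f\supset e}[f:e]\,t_{f\smallsetminus e}\,p_f .
\]
So $\Phi\cong\delta_{m+1}\oplus\delta_{m+1}^*$, which is isomorphic to $\delta_{m+1}\oplus\delta_{m+1}$ up to sign by Lemma~\ref{lem:selfdual}. This gives the formula for $H_T^*(X)$, and Lemma~\ref{lem:order} gives the rest.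
\end{proof}

What remains is geometry without group actions: to find $G$ with $q$ small. The task is to have the incidence pattern (K) in a manifold in which the spheres are also a basis of $H_q$.

\subsection{Six curves for $m=1$}
We begin with the smallest case, $r=3$, where $C$ consists of $1,2,3$ and $12,13,23$ and where $q=1$ is possible.

\begin{example}\label{ex:pants}
Let $P$ be an oriented sphere with three holes, and let $\overline G=P\cup P'$ be its double, a closed oriented surface of genus $2$. Let $\gamma_1,\gamma_2,\gamma_3$ be the three boundary circles of $P$, oriented as such. Join any two of them by an arc in $P$, the three arcs being disjoint, as in Figure~\ref{fig:pants}, and let $\gamma_{12},\gamma_{13},\gamma_{23}$ be the doubles of these arcs. For $i<j$ orient $\gamma_{ij}$ so that in $P$ it runs from $\gamma_i$ to $\gamma_j$. Then $\gamma_{ij}$ leaves $P$ across $\gamma_j$ and enters it across $\gamma_i$, so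
\[
\gamma_{ij}\cdot\gamma_j=\varepsilon,\qquad\gamma_{ij}\cdot\gamma_i=-\varepsilon
\]
with one sign $\varepsilon$ for all pairs. As $[ij:j]=1$ and $[ij:i]=-1$, and all other pairs of distinct curves are disjoint, the intersection conditions in (K) hold.

The curves are not a basis of $H_1(\overline G)$, which has dimension $4$. The six curves cut $\overline G$ into four hexagons, two in $P$ and two in $P'$. Remove an open disc from the interior of three of them. The result $G$ is compact, connected and oriented with nonempty boundary, $H_2(G)=0$ and $\dim H_1(G)=4+2=6$. Suppose that the curves satisfy a linear relation in $H_1(G)$. Since $G$ deformation retracts to the union of the curves and the remaining closed hexagon $h$, the relation has the form $\sum_ca_c\gamma_c=n\,\partial h$ on the level of cellular chains. Every curve consists of two arcs, only one of which lies in $\partial h$. Comparing coefficients on the other arc gives $a_c=0$, for all $c$. So the curves form a basis.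

Hence these are Koszul data with $m=q=1$. Here $\operatorname{coker}\delta_2\cong\operatorname{im}\delta_1=(t_1,t_2,t_3)$ and $\ker\delta_2=\operatorname{im}\delta_3\cong R$. Proposition~\ref{prop:koszul} yields a $7$-manifold with $H_T^*(X)\cong R^4\oplus(t_1,t_2,t_3)^{\oplus2}$ up to shifts. Its dimension is the minimal one in (iv).
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw[thick] (0,0) ellipse (3.6 and 1.7);
\draw[thick] (-1.5,0) circle (0.55);
\draw[thick] (1.5,0) circle (0.55);
\draw[dashed,thick] (-3.6,0)--(-2.05,0);
\draw[dashed,thick] (-0.95,0)--(0.95,0);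
\draw[dashed,thick] (2.05,0)--(3.6,0);
\node at (-1.5,0) {$\gamma_1$};
\node at (1.5,0) {$\gamma_2$};
\node at (3.1,1.35) {$\gamma_3$};
\node at (-2.75,0.27) {$\gamma_{13}$};
\node at (0,0.27) {$\gamma_{12}$};
\node at (2.75,0.27) {$\gamma_{23}$};
\end{tikzpicture}
\caption{The sphere with three holes $P$, drawn as a disc with two holes. The solid curves $\gamma_1,\gamma_2,\gamma_3$ are its boundary. The dashed arcs, doubled, are the curves $\gamma_{12},\gamma_{13},\gamma_{23}$ on the double of $P$. The arcs cut $P$ into two hexagons, the upper and the lower half.}
\label{fig:pants}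
\end{figure}

\subsection{Twenty curves on a surface for $m=2$}
Now let $r=5$, so that $C$ consists of the ten $2$-subsets $e$ and the ten $3$-subsets $f$ of $[5]$. These are the edges and triangles of the $4$-simplex with vertex set $[5]$. Its boundary is a triangulated $S^3$ with $5$ vertices $v$, $10$ edges $e$, $10$ triangles $f$ and $5$ tetrahedra $\tau$, and this provides the surface.

\emph{The curves.} Let $N\subset S^3$ be a standard regular neighborhood of the $1$-skeleton, that is, a union of balls around the vertices and of tubes around the edges. It is a handlebody of genus $10-5+1=6$. Let $\overline G=\partial N$. Let $\gamma_e\subset\overline G$ be the boundary of the meridian disc of $N$ at the midpoint of $e$, and let $\gamma_f=f\cap\overline G$, a circle parallel to $\partial f$. The $\gamma_e$ are pairwise disjoint, and so are the $\gamma_f$. The intersection $\gamma_e\cap\gamma_f$ is one transverse point if $e\subset f$, and is empty otherwise. Orient edges and triangles by the order of their vertices. Orient $\gamma_e$ as a meridian of the oriented edge $e$, by a fixed convention in the oriented manifold $S^3$, and orient $\gamma_f$ parallel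 to $\partial f$. Along an edge $e\subset f$ the curve $\gamma_f$ runs in the direction of $e$ or against it according to the sign $[f:e]$, and its local intersection sign with the meridian of $e$ depends only on this direction. So $\gamma_f\cdot\gamma_e=[f:e]$ up to one global sign, and the intersection conditions in (K) hold.

\emph{The regions.} Cutting $\overline G$ along the $\gamma_e$ gives, for each vertex $v$, a sphere with four holes: the link of $v$, which is the boundary of a tetrahedron, with discs around its four vertices removed. The curves $\gamma_f$ with $v\in f$ meet it in the six edges of the link. So what remains are the four faces of the link (Figure~\ref{fig:link}), and each of them belongs to a tetrahedron $\tau\ni v$. Thus the components of $\overline G\smallsetminus\bigcup_c\gamma_c$ are $20$ open discs, one disc $(v,\tau)$ for each pair $v\in\tau$. Each of the curves is cut into three arcs as follows.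
\begin{itemize}
\item The arcs of $\gamma_{vw}$ correspond to the three tetrahedra $\tau$ containing $v$ and $w$. The arc of $\tau$ separates $(v,\tau)$ from $(w,\tau)$.
\item The arcs of $\gamma_f$ correspond to the three vertices $v\in f$. The arc of $v$ separates $(v,\tau)$ from $(v,\tau')$, where $\tau$ and $\tau'$ are the two tetrahedra with $\tau\cap\tau'=f$.
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw[dashed,thick] (90:2.3)--(210:2.3)--(330:2.3)--cycle;
\draw[dashed,thick] (0,0)--(90:2.3);
\draw[dashed,thick] (0,0)--(210:2.3);
\draw[dashed,thick] (0,0)--(330:2.3);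
\draw[thick,fill=white] (90:2.3) circle (0.36);
\draw[thick,fill=white] (210:2.3) circle (0.36);
\draw[thick,fill=white] (330:2.3) circle (0.36);
\draw[thick,fill=white] (0,0) circle (0.36);
\node at (90:2.3) {$\gamma_{15}$};
\node at (210:2.3) {$\gamma_{25}$};
\node at (330:2.3) {$\gamma_{35}$};
\node at (0,0) {$\gamma_{45}$};
\node at (150:0.82) {\small $1245$};
\node at (270:0.82) {\small $2345$};
\node at (30:0.82) {\small $1345$};
\node at (2.4,1.1) {\small $1235$};
\node at (0,-1.42) {\small $\gamma_{235}$};
\end{tikzpicture}
\caption{The part of $\overline G$ at the vertex $v=5$ for $m=2$: a sphere with four holes, drawn in the plane. The solid circles are the curves $\gamma_{i5}$, and the dashed edge between the circles $\gamma_{i5}$ and $\gamma_{j5}$ is an arc of $\gamma_{ij5}$ (one is labeled). The four regions, including the outer one, are the discs $(5,\tau)$ and are marked by $\tau$.}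
\label{fig:link}
\end{figure}

\emph{The surface $G$.} As for $m=1$ the closed surface is too small: $\dim H_1(\overline G)=12$, whereas $|C|=20$. Removing $k\ge1$ discs raises the dimension by $k-1$, so we must remove $9$ of them, and the question is where. We shall see that every $2$-chain on $\overline G$ whose boundary is a combination of our curves has coefficients of the form $c_v+d_\tau$ on the regions $(v,\tau)$. So it suffices to choose the discs such that no nonzero chain of this form vanishes on all the regions from which a disc is removed. This is a statement about the bipartite graph with nodes the $5$ vertices and the $5$ tetrahedra and with an edge $v\tau$ whenever $v\in\tau$. The graph is connected: any two vertices lie in a common tetrahedron, and every tetrahedron contains a vertex. Choose a spanning tree. It has $9$ edges. Let $G$ be $\overline G$ minus an open disc in the interior of each of the $9$ regions $(v,\tau)$ that belong to the tree. Then $G$ is compact, connected and oriented, $\partial G\ne\emptyset$, $H_2(G)=0$ and $\dim H_1(G)=12+8=20=|C|$. The curves lie in the interior of $G$, and their normal bundles are trivial because $G$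 is orientable.

\begin{lemma}
The $20$ curves $\gamma_e,\gamma_f$ form a basis of $H_1(G;\mathbb Q)$.
\end{lemma}

\begin{proof}
It suffices to show that they are linearly independent. The surface $G$ deformation retracts to the CW complex formed by $\bigcup_c\gamma_c$ and the $11$ regions outside the tree. Orient all regions by the orientation of $\overline G$. A linear relation in $H_1(G)$ is an identity of cellular chains
\[
\sum_ea_e\gamma_e+\sum_fb_f\gamma_f=\partial\sum_{v\in\tau}n(v,\tau)\,(v,\tau)
\]
with $n=0$ on the $9$ regions of the tree. Let $v\ne w$. The $v$-side of $\gamma_{vw}$ is the same side along all three arcs. Comparing coefficients along them gives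
\[
n(v,\tau)-n(w,\tau)=\alpha_{vw}\qquad\text{for all }\tau\ni v,w,
\]
where $\alpha_{vw}=-\alpha_{wv}=\pm a_{vw}$ does not depend on $\tau$. Any three vertices $u,v,w$ lie in a common tetrahedron, so $\alpha_{vw}+\alpha_{wu}+\alpha_{uv}=0$. Hence there are numbers $c_1,\dots,c_5$ with $\alpha_{vw}=c_v-c_w$; take $c_v=\alpha_{v1}$ for $v\ne1$ and $c_1=0$. For $v,w\in\tau$ we obtain $n(v,\tau)-c_v=n(w,\tau)-c_w$. Call this common value $d_\tau$; then
\[
n(v,\tau)=c_v+d_\tau\qquad\text{for all }v\in\tau .
\]
On each edge $v\tau$ of the tree we have $c_v=-d_\tau$. Since the tree contains all nodes and is connected, all $c_v$ are equal to one number $c$ and all $d_\tau$ to $-c$. So $n\equiv0$. The left-hand side of the relation is then the zero chain, and since distinct curves have no arcs in common, all $a_e$ and $b_f$ vanish.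
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:existence}\textup{(a)}]
We have found Koszul data with $m=2$ and $q=1$. Proposition~\ref{prop:koszul} yields $X$ with $\dim X=4\cdot2+2+1=11$.
\end{proof}

\subsection{Spheres in a $4$-manifold for all $m$}
In the previous subsection the curves cut the surface into regions, and the regions had to be understood. In dimension $4$ we can instead let each sphere pass over a $2$-handle of its own, so that the spheres form a basis automatically. It remains to prescribe intersections of discs in $D^4$. We do this by pushing discs in $S^3$ to two different depths. Let $m\ge1$ and $r=2m+1$ be arbitrary, and let $q=2$.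

\emph{Discs in $S^3$.} Choose pairwise disjoint embedded oriented discs $E_e\subset S^3$, $|e|=m$, with boundary circles $K_e=\partial E_e$. For each pair $e\subset f$ choose a small embedded disc that meets $\bigcup_{e'}K_{e'}$ in exactly one interior point, transversally, this point being on $K_e$. Orient it so that the intersection sign is $[f:e]$. Let all these small discs be pairwise disjoint. The complement in $S^3$ of the circles $K_e$ and the small discs is connected. So for each $f$ we can join the $m+1$ small discs belonging to $f$ successively by thin bands along arcs in this complement, each band twisted so as to be compatible with the orientations. In general position the bands are disjoint from all $K_e$, from all other bands and, away from their ends, from all small discs. (The bands may cross the discs $E_e$; this will not matter.) The result is a family of pairwise disjoint embedded oriented discs $D_f$ such that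
\[
D_f\cap K_e=\begin{cases}\text{one transverse point, interior to }D_f\text{ and of sign }[f:e],&e\subset f,\\ \emptyset,&e\not\subset f.\end{cases}
\]
Put $K_f=\partial D_f$. All circles $K_e$ and $K_f$ are pairwise disjoint.

\emph{Discs in $D^4$.} Let $\rho$ be the radial coordinate on $D^4$, and write points of $D^4\smallsetminus0$ as elements of $S^3\times(0,1]$. Let
\[
\Delta_e=K_e\times[\tfrac12,1]\,\cup\,E_e\times\{\tfrac12\},\qquad
\Delta_f=K_f\times[\tfrac34,1]\,\cup\,D_f\times\{\tfrac34\},
\]
with corners smoothed near $K_e\times\{\tfrac12\}$ and $K_f\times\{\tfrac34\}$; this happens away from the intersection points found below. These are properly embedded discs with $\partial\Delta_c=K_c$. The $\Delta_e$ are pairwise disjoint, and so are the $\Delta_f$. Now consider $\Delta_e\cap\Delta_f$. The disc $\Delta_f$ lies in $\rho\ge\frac34$, where $\Delta_e$ is $K_e\times[\frac34,1]$. As $K_e\cap K_f=\emptyset$, we get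
\[
\Delta_e\cap\Delta_f=(K_e\cap D_f)\times\{\tfrac34\} .
\]
This is empty if $e\not\subset f$. If $e\subset f$, it is one point, at which the intersection is transverse: $D_f$ is transverse to $K_e$ in $S^3$, and $\Delta_e$ contains in addition the radial direction. Orient $\Delta_e$ and $\Delta_f$ so that they have oriented boundaries $K_e=\partial E_e$ and $K_f=\partial D_f$. Then the sign is $[f:e]$, up to one global sign.

\emph{The manifold $G$.} Attach to $D^4$ a $2$-handle along each of the circles $K_e$ and $K_f$, using disjoint tubular neighborhoods. The framing of $K_c$ is the restriction of a normal framing of the disc $\Delta_c$. Let $G$ be the result, and let $\gamma_c$ be the union of $\Delta_c$ and the core of the handle attached along $K_c$. Then $\gamma_c$ is an embedded $2$-sphere in $\operatorname{int}G$, oriented by $\Delta_c$. By the choice of the framings its normal bundle is trivial. The classes $\gamma_c$ form a basis of $H_2(G)$, because $\gamma_c$ runs exactly once over the handle of $c$ and over no other. The cores are disjoint, so the spheres meet only inside $D^4$, and (K) holds. Finally $G$ is compact, connected and oriented, $\partial G\ne\emptyset$,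 and $H_i(G)=0$ for $i\ne0,2$.

\begin{proof}[Proof of Theorem~\ref{thm:existence}\textup{(b)}]
These are Koszul data with $q=2$ for arbitrary $m\ge1$. Proposition~\ref{prop:koszul} yields $X$ with $\dim X=4m+5$. The formula for $H_T^*(X)$ in both parts of the theorem is the one in that proposition.
\end{proof}

\begin{remark}
By Proposition~\ref{prop:koszul}, Koszul data with $q=1$ for some $m\ge3$ would give $d(m)\le4m+3$, hence $d(m)=4m+3$ for this $m$ by Theorem~\ref{thm:bounds}. We do not decide whether they exist.
\end{remark}

\section{The minimal dimension}\label{sec:bounds}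

Theorem~\ref{thm:existence} gives the upper bounds $d(2)\le11$ and $d(m)\le4m+5$. Since $11<13$ and $4m+5<6m+1$ for $m\ge3$, it shows $d(m)<6m+1$ for all $m\ge2$. It remains to prove the lower bound and the statement about larger dimensions. For both we use a standard criterion (Auslander--Bridger; see \cite[\S16.E]{BV}): a finitely generated module $M$ over a polynomial ring $R$ over a field is a $k$-th syzygy if and only if
\begin{equation}\label{eq:depth}
\operatorname{depth}M_{\mathfrak p}\ge\min(k,\dim R_{\mathfrak p})\quad\text{for all primes }\mathfrak p\subset R,
\end{equation}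
where $\operatorname{depth}0=\infty$. Since $\operatorname{depth}(M\oplus N)_{\mathfrak p}=\min(\operatorname{depth}M_{\mathfrak p},\operatorname{depth}N_{\mathfrak p})$, a direct sum is a $k$-th syzygy if and only if each summand is.

\begin{proof}[Proof of Theorem~\ref{thm:bounds}]
\emph{Larger dimensions.} Let $X$ be an example of a maximal syzygy and let $n\ge1$. Let $T$ act trivially on $S^n$. Then $H_T^*(X\times S^n)$ is the direct sum of two copies of $H_T^*(X)$, one of them shifted by $n$. By the above it is a $k$-th syzygy for exactly the same $k$ as $H_T^*(X)$. It is not free: free modules are $r$-th syzygies, so otherwise $H_T^*(X)$ would be an $r$-th syzygy, hence free. So $X\times S^n$ is again an example. Starting from Theorem~\ref{thm:existence} we obtain examples in all dimensions claimed.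

\emph{Lower bound.} Let $m\ge1$ and let $X$ be an example of a maximal syzygy, with $r=2m+1$. We show $\dim X\ge4m+3$. Since (ii) requires an effective action, we first pass to a component and divide by the kernel of the action.

As $T$ is connected, it preserves the components $X'$ of $X$, and $H_T^*(X)$ is the direct sum of the modules $H_T^*(X')$. They are all $m$-th syzygies, and at least one is not free. Fix an $X'$ with $H_T^*(X')$ not free, and let $K\subset T$ be the kernel of the action on $X'$.

Suppose that $s=\dim K>0$. The subtorus $K^0$ is a direct factor, $T\cong K^0\times L$ with $L$ a torus of rank $r-s$, and $H_T^*(X')=H_L^*(X')\otimes H^*(BK^0)$ over $R=R_L\otimes H^*(BK^0)$, where $R_L=H^*(BL)$. We claim that $H_L^*(X')$ is an $m$-th syzygy over $R_L$. Let $\mathfrak p\subset R_L$ be a prime. The map $(R_L)_{\mathfrak p}\to R_{\mathfrak pR}$ is flat and local, and its closed fiber is a field, namely the fraction field of $(R_L/\mathfrak p)\otimes H^*(BK^0)$. Hence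
\[
\dim R_{\mathfrak pR}=\dim(R_L)_{\mathfrak p},\qquad
\operatorname{depth}H_T^*(X')_{\mathfrak pR}=\operatorname{depth}H_L^*(X')_{\mathfrak p},
\]
and the claim follows from \eqref{eq:depth}. Moreover $H_L^*(X')$ is not free over $R_L$, because otherwise $H_T^*(X')$ would be free over $R$. In particular it is not an $(r-s)$-th syzygy over $R_L$. So it is a syzygy of some order exactly $m'$ with $m\le m'<r-s$. Fact (i), applied to the $L$-manifold $X'$, gives $r-s\ge2m'+1\ge2m+1=r$, a contradiction.

So $K$ is finite. Then $T/K$ is a torus of rank $r$ that acts effectively on $X'$. The natural map from $X'_T$ to the Borel construction $X'_{T/K}$ has fiber $BK$ up to homotopy, which is rationally acyclic. Hence $H^*_{T/K}(X')=H_T^*(X')$ and, likewise, $H^*(B(T/K))=R$. This module is not free, and it is torsion-free because $m\ge1$. By (ii), $\dim X\ge\dim X'\ge2r+1=4m+3$.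

For $m=2$ this is $\dim X\ge11$, so $d(2)=11$. For $m\ge3$ we obtain $4m+3\le d(m)\le4m+5$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BV} W.~Bruns and U.~Vetter, \emph{Determinantal Rings}.
\bibitem{Franz} Matthias Franz, \emph{Big polygon spaces}, arXiv:1403.4485 (2014).
\end{thebibliography}

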